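# Spirals over a continuum and the relation $E_0$

## 1. Spirals over an arc

Take a ray $[0,\infty)$ and let it approach a compact set $K$ so that its far end accumulates at every point of $K$ and nowhere else. There are many ways to do this, and different ways may give non-homeomorphic spaces. We ask how complicated the classification of the resulting spaces must be.

**Definition (continuum, spiral).** A continuum is a compact connected metrizable space; it is non-degenerate if it has more than one point. A space $S$ is a spiral over the continuum $K$ if $S$ is homeomorphic to a metrizable compactification of $[0,\infty)$ with remainder $K$. In other words, $S$ is compact metrizable and $S=R\cup K_0$ is a disjoint union, with $R$ dense and homeomorphic to $[0,\infty)$ and $K_0$ homeomorphic to $K$. (A locally compact dense subspace is open, so $R$ is open in $S$.)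

For example, the closure of $\{(x,\sin\frac1x):0<x\le1\}$ in the plane is a spiral over the arc $\{0\}\times[-1,1]$.

We fix notation used throughout. If $r:[0,\infty)\to R$ is a homeomorphism, then $K_0$ is exactly the set of limits of sequences $r(u_k)$ with $u_k\to\infty$. Indeed, such a limit is not in $R$, since $r(u_k)\to r(u)$ would force $u_k\to u$. Conversely, each $x\in K_0$ is a limit of points $r(u_k)$ because $R$ is dense, and no subsequence of $(u_k)$ is bounded, since otherwise $x$ would lie in $R$.

**Definition (the space of spirals).** For a space $X$, $\mathcal K(X)$ is the hyperspace of compact subsets of $X$ with the Vietoris topology. It is Polish when $X$ is Polish, and on non-empty sets the Hausdorff metric induces its topology. Let $Q$ be the Hilbert cube and let $\mathcal S(K)\subseteq\mathcal K(Q)$ be the family of all subsets of $Q$ that are spirals over $K$, with the subspace topology. $H$ denotes the homeomorphism relation, and $H\restriction T$ is its restriction to $T\subseteq\mathcal S(K)$. By a Polish space $T\subseteq\mathcal S(K)$ we mean a subset that is Polish in the subspace topology.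

**Definition (reducibility, $E_0$).** If $E$, $F$ are equivalence relations on Polish spaces $X$, $Y$, then $E$ is Borel reducible to $F$, written $E\le_BF$, if there is a Borel map $\psi:X\to Y$ with $(x,x')\in E\iff(\psi(x),\psi(x'))\in F$. On $2^{\mathbb N}$, $(a,b)\in E_0$ iff $a_n=b_n$ for all but finitely many $n$.

For example, equality on $2^{\mathbb N}$ is Borel reducible to $E_0$: send $a$ to the sequence that lists $a_1;\,a_1,a_2;\,a_1,a_2,a_3;\dots$. If $a_i\ne b_i$, the images differ infinitely often.

The question, asked in Benjamin Vejnar, "There is no compact metrizable space containing all continua as unique components", arXiv:2001.11281 (2020), is this. *Let $K$ be a non-degenerate continuum. Is $E_0$ always Borel reducible to $H\restriction T$ for some Polish $T\subseteq\mathcal S(K)$? What if $K$ is the pseudo-arc?* For $K=[0,1]$ that source has the answer yes. We begin with this case and give a proof by hand.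

If $K$ is a point, the answer is no. Let $S=r([0,\infty))\cup\{z\}$ be a spiral over a point. As $u\to\infty$, every limit point of $r(u)$ is $z$, so $r(u)\to z$ by compactness. Hence $x\mapsto r(x/(1-x))$, $1\mapsto z$, is a continuous bijection $[0,1]\to S$, and $S$ is an arc. All members of $\mathcal S(K)$ are homeomorphic, and $E_0$, which has more than one class, cannot be reduced to a relation with at most one class.

For non-degenerate $K$ the first fact to settle is that a homeomorphism cannot mix the ray with the remainder.

**Lemma 1.** Let $S=R\cup K_0$ and $S'=R'\cup K_0'$ be spirals, decomposed as above, with $K_0,K_0'$ non-degenerate. Every homeomorphism $F:S\to S'$ satisfies $F(K_0)=K_0'$ and $F(R)=R'$. If $r,r'$ parametrize $R,R'$, there is an increasing homeomorphism $s$ of $[0,\infty)$ with $F(r(u))=r'(s(u))$.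

*Proof.* Put $W=F(R)$. Both $W$ and $R'$ are open and dense in $S'$. Suppose $W\cap K_0'\ne\emptyset$. Since $R'$ is dense, $W\setminus K_0'=W\cap R'$ is non-empty; it is open in $W\cong[0,\infty)$ and different from $W$. Let $I$ be a component of $W\setminus K_0'$. It is an interval, open in $W$, and $I\ne W$. As $W$ is connected, $I$ is not closed in $W$, so it has an endpoint $b\in W\setminus I$. If $b$ were outside $K_0'$, then $I\cup\{b\}$ would be a larger connected subset of $W\setminus K_0'$; so $b\in K_0'$.

Now $I\subseteq R'$, and we read off the parameter $\varphi=(r')^{-1}:I\to[0,\infty)$. It is continuous and injective on an interval, hence strictly monotone along $I$. As a point of $I$ moves toward $b$, its parameter leaves every compact set: a bounded sequence of parameters would have a subsequence converging to some $u$, and the points would converge to $r'(u)\in R'$, not to $b$. So $\varphi\to\infty$ at the end $b$. Hence $\varphi(I)$ is an unbounded interval, it contains some $[c,\infty)$, and by monotonicity $r'(u)=\varphi^{-1}(u)\to b$ as $u\to\infty$. Since $K_0'$ is the set of limits of $r'$ at infinity, $K_0'=\{b\}$, contrary to non-degeneracy.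

So $F(R)\subseteq R'$. The same argument for $F^{-1}$ gives $F^{-1}(R')\subseteq R$. Hence $F(R)=R'$ and $F(K_0)=K_0'$. Finally $s=(r')^{-1}\circ F\circ r$ is a homeomorphism of $[0,\infty)$, and every such homeomorphism is increasing. $\square$

**Proposition 2 (the arc).** There are a Cantor set $T\subseteq\mathcal S([0,1])$ and a homeomorphism $\psi:2^{\mathbb N}\to T$ with $(a,b)\in E_0\iff(\psi(a),\psi(b))\in H$.

*Proof.* **Step 1: the spirals.** We code $a=(a_n)_{n\ge1}$ by the numbers $k_n(a)=2n+a_n$. Define $f_a:[0,\infty)\to[0,1]$ as follows. Divide $[n-1,n]$ into $k_n(a)+1$ equal slots. On each of the first $k_n(a)$ slots let $f_a$ run linearly from $0$ up to $\frac12$ and back to $0$ (a half sweep). On the last slot let it run linearly from $0$ up to $1$ and back to $0$ (a full sweep). Put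
$$X_a=\bigl([0,1]\times\{0\}\bigr)\cup\{(f_a(u),2^{-u}):u\ge0\}\subseteq[0,1]^2 .$$
Every level $[n-1,n]$ is mapped onto $[0,1]$, so $X_a$ is a spiral over $[0,1]$. The only point of $X_a$ at height $2^{-u}$ is $(f_a(u),2^{-u})$, so $a\mapsto X_a$ is injective. If $a,b$ agree in the first $N$ coordinates, then $f_a=f_b$ on $[0,N]$, and all other points of $X_a$, $X_b$ are within $2^{-N}$ of $[0,1]\times\{0\}$, which lies in both sets. So the Hausdorff distance is at most $2^{-N}$, and $a\mapsto X_a$ is continuous. By compactness of $2^{\mathbb N}$ it is an embedding. We fix an embedding of $[0,1]^2$ in $Q$ and let $\psi(a)$ be the image of $X_a$.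

**Step 2: $E_0$-equivalent sequences give homeomorphic spirals.** If $a_n=b_n$ for $n>N$, then $f_a=f_b$ on $[N,\infty)$. The map that is the identity on $[0,1]\times\{0\}$ and sends $(f_a(u),2^{-u})$ to $(f_b(u),2^{-u})$ is the identity near the remainder, hence a homeomorphism.

**Step 3: what a homeomorphism gives.** Let $F:X_a\to X_b$ be a homeomorphism. By Lemma 1 it induces a homeomorphism $h$ of $[0,1]$ and an increasing homeomorphism $s$ of $[0,\infty)$. Put $G=h\circ f_a$ and $P=f_b\circ s$. We claim
$$|G(u)-P(u)|\to0\qquad(u\to\infty).\tag{1}$$
Otherwise there is a sequence $u_k\to\infty$ along which the difference stays away from $0$ and $f_a(u_k)\to x$. By continuity of $F$, $f_b(s(u_k))\to h(x)$, and also $h(f_a(u_k))\to h(x)$, a contradiction.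

The map $h$ is increasing or decreasing. Put $c=h(\frac12)\in(0,1)$, choose $\varepsilon>0$ with $4\varepsilon<\min(c,1-c,\frac12)$, and by (1) choose $U$ with $|G-P|\le\varepsilon$ on $[U,\infty)$.

**Step 4: $h$ is not decreasing.** Suppose it is. Every level contains half sweeps, so there is a half sweep $[x,y]$ of $f_a$ with $x\ge U$; let $w$ be its peak. Then $G(x)=G(y)=1$, $G(w)=c$, and $G\ge c$ on $[x,y]$. So $P\ge c-\varepsilon>0$ on $[x,y]$, and $[x,y]$ lies in one sweep of $P$, because $P$ vanishes at the ends of its sweeps. On a sweep $P$ first increases and then decreases, hence $P(w)\ge\min(P(x),P(y))\ge1-\varepsilon$. But $P(w)\le c+\varepsilon<1-\varepsilon$, a contradiction.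

**Step 5: matching the sweeps when $h$ is increasing.** Now $G$ and $P$ both divide $[0,\infty)$ into consecutive sweeps, on each of which the function rises strictly from $0$ to a peak and falls strictly back to $0$. Peak values are $c$ or $1$ for $G$, and $\frac12$ or $1$ for $P$.

Let $w\ge U$ be the peak of a sweep $I$ of $G$. Then $P(w)\ge c-\varepsilon>0$, so $w$ is interior to a unique sweep of $P$, which we call $\iota(I)$. The map $\iota$ is injective: between two different peaks $w_1,w_2\ge U$ of $G$ there is a zero of $G$, where $P\le\varepsilon$, whereas if $w_1,w_2$ were in one sweep of $P$, then $P\ge\min(P(w_1),P(w_2))\ge c-\varepsilon>\varepsilon$ between them. So $\iota$ preserves order strictly.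

Let $U'$ be the end of a sweep of $G$ that contains $U$, and let $v\ge U'$ be the peak of a sweep $J$ of $P$. Then $G(v)\ge\frac12-\varepsilon>0$, so $v$ is interior to a sweep $I$ of $G$ contained in $[U,\infty)$, with peak $w$. Between $v$ and $w$ we have $G\ge G(v)\ge\frac12-\varepsilon>\varepsilon$, so $P>0$ there and $w\in J$. Thus $\iota(I)=J$, where $I$ is the sweep of $G$ containing the peak of $J$. So the image of $\iota$ contains all late sweeps of $P$.

The types match too. If $I$ is full, then $P(w)\ge1-\varepsilon>\frac12$, so $\iota(I)$ is full. If $J$ is full with peak $v\ge U'$ and $J=\iota(I)$, then by injectivity $I$ is the sweep of $G$ containing $v$, and $G(v)\ge1-\varepsilon>c$, so $I$ is full. Hence $\iota$ restricts to an order isomorphism, preserving types, from a final segment of the sweeps of $G$ onto a final segment of the sweeps of $P$.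

**Step 6: decoding.** There is an integer $j$ such that for all large $n$ the $n$-th full sweep of $G$ is matched with the $(n+j)$-th full sweep of $P$. Counting the half sweeps just before it gives $k_n(a)=k_{n+j}(b)$, that is, $2j=a_n-b_{n+j}\in\{-1,0,1\}$ for all large $n$. So $j=0$ and $a_n=b_n$ for all large $n$. $\square$

## 2. Replacing the arc by an arbitrary remainder

**Theorem A.** Let $K$ be a non-degenerate continuum. There are a Cantor set $T\subseteq\mathcal S(K)$ and a homeomorphism $\psi:2^{\mathbb N}\to T$ with $(a,b)\in E_0\iff(\psi(a),\psi(b))\in H$. In particular $T$ is Polish and $E_0$ is Borel (even continuously) reducible to $H\restriction T$. This applies to the pseudo-arc.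

So the answer is yes for every non-degenerate continuum. Consider how much of the proof of Proposition 2 survives.

*The ray cannot run inside $K$.* In the arc, $f_a$ took values in $K$ itself. If $K$ is the pseudo-arc this is impossible except for constant paths: the image of a non-constant path contains an arc, an arc is decomposable, and the pseudo-arc is hereditarily indecomposable. The ray must run near $K$, in smaller and smaller neighborhoods, and we do not control what such a path does on its way. So we may not read off exact patterns such as "half sweep, half sweep, full sweep". The remedy is to count only large oscillations between two small balls, and to make the intended counts exceed all accidental ones.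

*The homeomorphism moves the marks.* The natural first approach is then to fix three points $p,q,r\in K$, to code by trips from $p$ toward $r$, separated by visits to $q$, and to argue as before. Given $F:X_a\to X_b$ inducing $h$, the analogue of (1) says that the far part of one spiral follows the $h$-image of the far part of the other. So the alternations between $p$ and $r$ made by the first ray become alternations of the second ray between $h(p)$ and $h(r)$. In the arc, $h$ maps $\{0,1\}$ to itself, and monotonicity of $h$ left two cases. In general nothing of the sort holds. Let $K$ be the unit circle, let $f:[0,\infty)\to K$ be a map whose tails all have dense image, and let $X_f=(K\times\{0\})\cup\{(f(u),2^{-u}):u\ge0\}$. For every rotation $h$ the map $(x,y)\mapsto(h(x),y)$ is a homeomorphism $X_f\to X_{h\circ f}$, and it turns trips from $p$ to $r$ into trips from $h(p)$ to $h(r)$. The number of oscillations near a prescribed pair of points is therefore not a homeomorphism invariant. The bounds built into our rays concern $p,q,r$ and say nothing about $h(p),h(q),h(r)$, and $h$ is not known when the rays are built. Here the direct approach stops.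

*Canceling $h$.* We do not compare two spirals through $h$. We compare two spirals $X_{t'},X_{t''}$ that are both homeomorphic to a third one, $X_{t^0}$, by homeomorphisms inducing $h'$ and $h''$ on $K$. If $h'$ and $h''$ are uniformly $\delta$-close, then far out the two rays follow each other up to error $\delta$ after a change of time, and no $h$ is left. The homeomorphism group of $K$ is separable, so any class splits into countably many piles within which the induced maps are $\delta$-close. If a class were non-meager, one pile would be dense in an open set, and we could pick from it two members that behave as differently as we like from some coordinate on. This should give a contradiction. The price is that we only learn that every class is *meager*; we do not learn that a particular pair of spirals is non-homeomorphic. Section 7 shows that this is enough.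

*A clock.* The change of time is still unknown. Suppose $t'$ makes very many trips from $p$ to $r$ on level $m$, while $t''$ makes none on that level. This alone is no contradiction: $t''$ may make as many trips on a later level, and the change of time may match the two levels. We need a second count that measures time and that the trips from $p$ to $r$ do not affect. Alternations between $p$ and $q$ will do, provided the trips take place near a proper subcontinuum $L\ni p,r$ that stays away from $q$.

## 3. Alternation numbers

A path is a continuous map from a compact interval, possibly a single point. Let $\delta>0$, and let $x,y$ be points of a metric space with $d(x,y)\ge12\delta$; $\bar B$ denotes closed balls.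

**Definition (alternation number).** For $\rho\in\{\delta,3\delta,5\delta\}$ and a path $g$, $A^{x,y}_\rho(g)$ is the largest $k\ge0$ for which there are $s_1<\dots<s_k$ in the domain of $g$ with $g(s_i)\in\bar B(x,\rho)$ for odd $i$ and $g(s_i)\in\bar B(y,\rho)$ for even $i$.

This is finite: the two balls are at distance at least $2\delta$, so by uniform continuity of $g$ the gaps $s_{i+1}-s_i$ are bounded below by a positive constant that depends only on $g$.

For example, let $\zeta(v)=2\operatorname{dist}(v,\mathbb Z)$. On the real line with $x=0$, $y=12\delta$, the path $12\delta\,\zeta$ on $[0,M]$ visits $[0,\rho]$ during $M+1$ intervals around the integers and $[12\delta-\rho,12\delta]$ during $M$ intervals between them, so $A_\rho=2M+1$ for each allowed $\rho$. A path that oscillates a thousand times between $0$ and $4\delta$ has $A_{5\delta}=1$: small wiggles are not counted.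

**Lemma 3.** Write $A_\rho$ for $A_\rho^{x,y}$, and $A$ when $\rho$ is also fixed.

* (a) $A$ does not increase when $g$ is restricted to a subinterval.
* (b) If $g$ is a concatenation of $g_1,\dots,g_j$, then $A(g)\le\sum_i(A(g_i)+1)$.
* (c) If $\bar g$ is $g$ reversed, then $A(\bar g)\le A(g)+1$.
* (d) If $\mu$ is a continuous nondecreasing surjection onto the domain of $g$, then $A(g\circ\mu)=A(g)$.
* (e) Let $g$, $g'$ be paths on $[a,b]$, $[a',b']$, and $\mu:[a,b]\to[a',b']$ a continuous nondecreasing surjection with $d(g(w),g'(\mu(w)))\le2\delta$ for all $w\in[a,b]$. Then $A_\delta(g)\le A_{3\delta}(g')$ and $A_{3\delta}(g')\le A_{5\delta}(g)$.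

*Proof.* (a) is clear.

(b) Take an alternating sequence for $g$ and assign each $s_l$ to one piece containing it, a junction point to the earlier piece. The points assigned to one piece have consecutive indices. If the first of them has even index, drop it. The remaining ones start in $\bar B(x,\rho)$ and alternate, so there are at most $A(g_i)$ of them. So piece $i$ received at most $A(g_i)+1$ points.

(c) Read backwards, an alternating sequence for $\bar g$ is one for $g$, except that it may start in $\bar B(y,\rho)$; in that case drop its first point.

(e) For the first inequality let $s_1<s_2<\cdots$ be chosen for $g$ and $\delta$. The points $g'(\mu(s_i))$ lie alternately in the $3\delta$-balls around $x$ and $y$. These are disjoint, so $\mu(s_i)\ne\mu(s_{i+1})$, and since $\mu$ is nondecreasing, $\mu(s_i)<\mu(s_{i+1})$. For the second, let points be chosen for $g'$ and $3\delta$, and choose a preimage under $\mu$ of each. These are strictly increasing because $\mu$ is nondecreasing, and $g$ maps them alternately into the $5\delta$-balls.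

(d) The same two arguments, with error $0$ in place of $2\delta$ and with $\rho$ unchanged, give both inequalities. $\square$

## 4. Building the spirals: trips along $L$ and tours of $K$

**Step 1: the ambient space and the marks.** We need a space in which small neighborhoods of continua are path connected. Let $Q=\prod_{i\ge1}[0,2^{-i}]\subset\ell^2$ with the norm metric $d$; its balls are convex. Since $\mathcal S(K)$ depends only on the homeomorphism type of $K$, we may assume $K\subseteq Q$. Write $B(x,\rho)$, $\bar B(x,\rho)$ for open and closed balls of $Q$. For a continuum $M\subseteq Q$ and $\eta>0$ put $N_\eta(M)=\bigcup_{x\in M}B(x,\eta)$; we use the same notation $N_\eta(M)$ for any $M\subseteq Q$. For a continuum $M$ this set is open, and it is connected, being a union of connected sets each meeting the connected set $M\subseteq N_\eta(M)$. As $Q$ is locally path connected, $N_\eta(M)$ is path connected.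

By the boundary bumping theorem (Nadler, *Continuum Theory*, Thm 5.4), $K$ has a proper non-degenerate subcontinuum $L$. Pick $p\ne r$ in $L$, $q\in K\setminus L$, and $\delta>0$ with
$$12\,\delta\le\min\{d(p,r),\operatorname{dist}(q,L)\}.\tag{2}$$
Then $d(p,q)\ge12\delta$ as well, so the numbers $A^{p,q}_\rho$ and $A^{p,r}_\rho$ are defined.

**Step 2: two sequences of paths.** The paths $\alpha_n$ carry the trips; the paths $\beta_n$ make the ray accumulate on all of $K$ and visit $q$. For $n\ge1$ choose:

* $\alpha_n:[0,1]\to N_{\delta/n}(L)$ with $\alpha_n(0)=p$, $\alpha_n(1)=r$;
* $\beta_n:[0,1]\to N_{\delta/n}(K)$ with $\beta_n(0)=\beta_n(1)=p$, passing through $q$, and with $K\subseteq N_{\delta/n}(\operatorname{im}\beta_n)$.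

The first exists by path connectedness of $N_{\delta/n}(L)$. For the second, take a finite $F\subseteq K$ with $q\in F$ such that every point of $K$ has distance $<\delta/n$ from $F$, and join $p$, the points of $F$ one after another, and $p$ again by paths in $N_{\delta/n}(K)$. By (2), every point of $\operatorname{im}\alpha_n$ has distance more than $11\delta$ from $q$, so
$$\operatorname{im}\alpha_n\cap\bar B(q,5\delta)=\emptyset.\tag{3}$$

**Step 3: the constants.** They are chosen so that the number $M_m$ of trips on level $m$ exceeds all accidental alternations that will compete with it. Put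
$$c_k=A^{p,q}_{5\delta}(\beta_k),\qquad b_k=A^{p,r}_{5\delta}(\beta_k),\qquad a_k=A^{p,r}_{5\delta}(\alpha_k),$$
and for $m\ge1$
$$C_m=2m+\sum_{k<m}(c_k+1),\qquad m^+=m+C_m .$$
These depend only on the chosen paths. Now define recursively
$$D_m=\sum_{k<m}2M_k(a_k+2)+2(m^+-m+1)+\sum_{k\le m^+}(b_k+1),\qquad M_m=D_m+1 .$$
In Section 6, $C_m$ will bound the clock ($p$–$q$ alternations) up to the middle of level $m$, and $D_m$ will bound the $p$–$r$ alternations up to time $m^+$ of a ray that makes practically no trips on levels $m,\dots,m^+$.

**Step 4: the rays.** A parameter $t_n\in[0,1]$ decides how far the trips on level $n$ go. Recall $\zeta(v)=2\operatorname{dist}(v,\mathbb Z)$. For $t=(t_n)_{n\ge1}\in[0,1]^{\mathbb N}$ define $f_t:[0,\infty)\to Q$ on the $n$-th level $[n-1,n]$ by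
$$f_t(u)=\alpha_n\bigl(t_n\,\zeta(2M_n(u-n+1))\bigr)\ \text{ on }[n-1,n-\tfrac12],\qquad f_t(u)=\beta_n(2u-2n+1)\ \text{ on }[n-\tfrac12,n].$$
On the first half of the level (the $\alpha$-part) the argument of $\zeta$ runs over $[0,M_n]$, so the path makes $M_n$ trips from $p$ to $\alpha_n(t_n)$ and back along $\alpha_n$. The second half (the $\beta$-part) is $\beta_n$. All integers and half-integers are sent to $p$, so $f_t$ is continuous.

Let $\tau_t:[0,\infty)\to[0,1]$ be the piecewise linear function with $\tau_t(0)=t_1$ and $\tau_t(n)=t_n$ for $n\ge1$, linear on each $[n-1,n]$. In $Q'=Q\times[0,1]^2\cong Q$ put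
$$r_t(u)=(f_t(u),\,2^{-u},\,2^{-u}\tau_t(u)),\qquad K_0=K\times\{(0,0)\},\qquad X_t=K_0\cup r_t([0,\infty)).$$
The second coordinate makes the ray embedded and pushes it to $K_0$. The third lets us recover $t$ even where $f_t$ does not.

**Lemma 4.** Each $X_t$ is a spiral over $K$ with remainder $K_0$, and $\Phi:t\mapsto X_t$ is an embedding of $[0,1]^{\mathbb N}$ into $\mathcal K(Q')$.

*Proof.* *Spiral.* On level $n$ we have $\operatorname{dist}(f_t(u),K)<\delta/n$, so every limit of points $r_t(u_k)$ with $u_k\to\infty$ lies in $K_0$. Every point of $K_0$ is such a limit, because $K\subseteq N_{\delta/n}(\operatorname{im}\beta_n)$ for all $n$. So $X_t$ is compact and the ray is dense in it. The map $r_t$ is an embedding, since $u$ is recovered continuously from the second coordinate. The ray is disjoint from $K_0$, and it is open in $X_t$, being the set of points with positive second coordinate.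

*Continuity.* Let $N\ge1$. On $[0,N]$ the map $r_t$ depends only on $t_1,\dots,t_N$, and by uniform continuity of $\alpha_1,\dots,\alpha_N$, if $t,t'$ are close in these coordinates, then $r_t,r_{t'}$ are uniformly close on $[0,N]$. For $u\ge N$ both $r_t(u)$ and $r_{t'}(u)$ are within $\delta/(N+1)+2\cdot2^{-N}$ of $K_0$ (in the sum metric of $Q'$), and $K_0$ is contained in both spirals. So $X_t$, $X_{t'}$ are close in the Hausdorff metric.

*Injectivity.* For $n\ge1$ the only point of $X_t$ with second coordinate $2^{-n}$ has third coordinate $2^{-n}t_n$. A continuous injection of a compact space into a Hausdorff space is an embedding. $\square$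

Fixing a homeomorphism $Q'\cong Q$, we regard $\Phi$ as an embedding of $[0,1]^{\mathbb N}$ into $\mathcal S(K)$. Write
$$t\,E\,t'\iff X_t\cong X_{t'} .$$

## 5. Homeomorphisms between the spirals $X_t$

We need three facts: a sufficient condition for $X_t\cong X_{t'}$, the cancellation of $h$, and the definability of $E$.

**Lemma 5.** If $d(f_t(u),f_{t'}(u))\to0$ as $u\to\infty$, then $X_t\cong X_{t'}$. In particular this holds if $t_n=t'_n$ for all but finitely many $n$.

*Proof.* Consider the bijection $X_t\to X_{t'}$ that is the identity on $K_0$ and sends $r_t(u)$ to $r_{t'}(u)$. It is continuous on the open ray, and its restriction to $K_0$ is continuous. Let $r_t(u_k)\to(x,0,0)\in K_0$. Then $u_k\to\infty$ and $f_t(u_k)\to x$, so $f_{t'}(u_k)\to x$ and $r_{t'}(u_k)\to(x,0,0)$. Hence the map is continuous at the points of $K_0$ as well. A continuous bijection of compact metrizable spaces is a homeomorphism. If $t,t'$ agree beyond coordinate $N$, then $f_t=f_{t'}$ on $[N,\infty)$. $\square$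

By Lemma 1, a homeomorphism $F:X_t\to X_{t'}$ maps $K_0$ onto $K_0$. So it induces a homeomorphism $h$ of $K$ (via $K_0\cong K$) and an increasing homeomorphism $s$ of $[0,\infty)$ with $F(r_t(u))=r_{t'}(s(u))$. We say that $F$ induces $(h,s)$.

**Lemma 6 (cancellation).** Let $F:X_t\to X_{t^*}$ and $F':X_t\to X_{t'}$ be homeomorphisms inducing $(h,s)$ and $(h',s')$. Then
$$\limsup_{u\to\infty}d\bigl(f_{t^*}(s(u)),f_{t'}(s'(u))\bigr)\le\sup_{x\in K}d(h(x),h'(x)).$$

*Proof.* Let $u_k\to\infty$ realize the limsup, and pass to a subsequence with $r_t(u_k)\to(x,0,0)$, $x\in K$. By continuity of $F$ and $F'$, $r_{t^*}(s(u_k))\to(h(x),0,0)$ and $r_{t'}(s'(u_k))\to(h'(x),0,0)$. So the limsup equals $d(h(x),h'(x))$. $\square$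

**Lemma 7.** $E$ is analytic.

*Proof.* For $A,B\in\mathcal K(Q')$ we have $A\cong B$ iff there is $G\in\mathcal K(Q'\times Q')$ with $\pi_1(G)=A$, $\pi_2(G)=B$ and both projections injective on $G$: the graph of a homeomorphism is such a $G$, and conversely such a $G$ is the graph of a homeomorphism by compactness. The maps $G\mapsto\pi_i(G)$ are continuous. Injectivity of $\pi_i$ on $G$ is a $G_\delta$ condition, because for each $j\ge1$ the set of $G$ containing points $z,z'$ with $\pi_i(z)=\pi_i(z')$ and distance $\ge1/j$ is closed, by compactness. So $\cong$ on $\mathcal K(Q')$ is a projection of a Borel set along a Polish space, hence analytic, and $E$ is its preimage under the continuous map $\Phi\times\Phi$. $\square$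

## 6. Every homeomorphism class is meager

**Proposition 8.** Let $\Lambda=\{0,1\}$ or $\Lambda=[0,1]$, and $Z=\Lambda^{\mathbb N}$. Every class of $E\restriction Z$ is meager in $Z$.

Here is the plan. Assume a class is non-meager. From it we extract a single path $f_{t^*}$ that is followed, up to $2\delta$ and from one common starting time, by both of two rays $f_{t'},f_{t''}$. The first makes $M_m$ trips to $r$ before its $p$–$q$ clock exceeds $C_m$. The second lets the clock run past $2C_m+1$ before it has made $M_m$ alternations between $p$ and $r$. One path $f_{t^*}$ cannot do both.

*Proof.* Suppose the class of $t^0\in Z$ is non-meager in $Z$.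

**Step 1: a pile with almost equal induced maps.** The purpose is to remove the dependence on $h$. The homeomorphism group of $K$ is separable in the sup metric, as a subspace of $C(K,K)$. So it is covered by countably many sets $\mathcal D_i$ of diameter $<\delta$. The class of $t^0$ is the union over $i$ of the sets
$$B_i=\{t\in Z:\text{some homeomorphism }X_{t^0}\to X_t\text{ induces }h\in\mathcal D_i\text{ on }K\},$$
so some $B=B_i$ is non-meager. Fix $t^*\in B$ with a witness inducing $(h^*,s^*)$. Let $t\in B$ with a witness inducing $(h,s)$, and put $\lambda=s\circ(s^*)^{-1}$. By Lemma 6 the limsup of $d(f_{t^*}(s^*(u)),f_t(s(u)))$ is at most $\sup_{x\in K}d(h^*(x),h(x))<\delta$. Substituting $y=s^*(u)$, we get $U\ge0$ with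
$$d\bigl(f_{t^*}(y),f_t(\lambda(y))\bigr)\le\delta\qquad(y\ge U).\tag{4}$$

**Step 2: countably many starting times.** The threshold $U$ and the map $\lambda$ depend on $t$. We want the starting times of the matching to range over a countable set, so that category can fix them. Pick an integer $S\ge\lambda(U)$, put $y_0=\lambda^{-1}(S)\ge U$, and by continuity of $f_{t^*}$ pick a rational $S^*\ge y_0$ with $d(f_{t^*}(y),f_{t^*}(S^*))\le\delta$ for all $y\in[y_0,S^*]$. Let
$$\mu(w)=\max(S^*,\lambda^{-1}(w))\qquad(w\ge S).$$
Since $\lambda^{-1}(S)=y_0\le S^*$, $\mu$ is a continuous nondecreasing surjection $[S,\infty)\to[S^*,\infty)$, and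
$$d\bigl(f_t(w),f_{t^*}(\mu(w))\bigr)\le2\delta\qquad(w\ge S).\tag{5}$$
Indeed, $\lambda^{-1}(w)\ge y_0\ge U$, so $d(f_t(w),f_{t^*}(\lambda^{-1}(w)))\le\delta$ by (4). If $\mu(w)\ne\lambda^{-1}(w)$, then $\lambda^{-1}(w)\in[y_0,S^*]$ and $\mu(w)=S^*$, so a further error of at most $\delta$ occurs.

For $S\in\mathbb N$ (with $0$ allowed) and rational $S^*\ge0$ let $B_{S,S^*}$ be the set of all $t\in Z$ for which some continuous nondecreasing surjection $\mu:[S,\infty)\to[S^*,\infty)$ satisfies (5). We have shown that $B$ is covered by these countably many sets. So some $B_{S,S^*}$ is non-meager, hence dense in some non-empty basic open set $O\subseteq Z$. Fix these $S,S^*,O$. Let $m$ be such that $O$ restricts only coordinates $<m$ and $m-1\ge S$. Put $m^+=m+C_m$ as in Section 4.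

**Step 3: two continuations.** We choose two members of $B_{S,S^*}$ that behave differently from level $m$ on. The following are non-empty open conditions on coordinates $\ge m$, so by density there are $t',t''\in B_{S,S^*}\cap O$ such that

* $\alpha_m(t'_m)\in B(r,\delta)$;
* $\alpha_k([0,t''_k])\subseteq B(p,\delta)$ for $m\le k\le m^+$.

The first condition is open and satisfied by $t'_m=1$. For the second, the set of $v\in[0,1]$ with $\alpha_k([0,v])\subseteq B(p,\delta)$ is a relatively open interval containing $0$. (If $\Lambda=\{0,1\}$, the conditions are met by $t'_m=1$ and $t''_k=0$.)

Let $\mu',\mu''$ witness (5) for $t',t''$. Being nondecreasing surjections onto $[S^*,\infty)$, they satisfy $\mu'(S)=\mu''(S)=S^*$. Let $z'=\mu'(m-\frac12)$ and $z''=\mu''(m^+)$.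

**Step 4: four estimates.** We bound both counts for both rays. Changes of parameter do not matter, by Lemma 3(d).

1. $A^{p,r}_\delta(f_{t'}\restriction[S,m-\frac12])\ge M_m$. On $[m-1,m-\frac12]$, which lies in $[S,m-\frac12]$, the path makes $M_m$ trips from $p$ to $\alpha_m(t'_m)\in B(r,\delta)$ and back.

2. $A^{p,q}_{5\delta}(f_{t'}\restriction[S,m-\frac12])\le C_m$. By Lemma 3(a) it suffices to consider $[0,m-\frac12]$. There $f_{t'}$ is a concatenation of $m$ $\alpha$-parts and of the reparametrized $\beta_1,\dots,\beta_{m-1}$. By (3) the $\alpha$-parts never meet $\bar B(q,5\delta)$, so each has alternation number $\le1$. By Lemma 3(b) the total is at most $2m+\sum_{k<m}(c_k+1)=C_m$.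

3. $A^{p,q}_\delta(f_{t''}\restriction[S,m^+])\ge2(m^+-m+1)=2(C_m+1)$. Each of the levels $m,\dots,m^+$ lies in $[S,m^+]$, starts at $p$ and later passes through $q$.

4. $A^{p,r}_{5\delta}(f_{t''}\restriction[S,m^+])\le D_m$. By Lemma 3(a) it suffices to consider $[0,m^+]$, and we apply Lemma 3(b) to the following pieces. For $k<m$ the $\alpha$-part of level $k$ consists of $2M_k$ pieces, each a reparametrization of $\alpha_k\restriction[0,t''_k]$ or of its reverse. (If $t''_k=0$ the piece is constant and has alternation number $1\le a_k+1$.) By Lemma 3(a) and (c) each has alternation number $\le a_k+1$, so it adds at most $a_k+2$. For $m\le k\le m^+$ the $\alpha$-part stays in $B(p,\delta)$, so its alternation number is $\le1$ and it adds at most $2$. The $\beta$-part of level $k\le m^+$ adds at most $b_k+1$. The sum of all these bounds is $D_m$.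

**Step 5: transfer to $f_{t^*}$ and contradiction.** We compare both rays with the one path $f_{t^*}$. The restriction of $\mu'$ to $[S,m-\frac12]$ is a surjection onto $[S^*,z']$, and that of $\mu''$ to $[S,m^+]$ is a surjection onto $[S^*,z'']$. By Lemma 3(e), together with estimates 2 and 3,
$$A^{p,q}_{3\delta}(f_{t^*}\restriction[S^*,z'])\le C_m<2(C_m+1)\le A^{p,q}_{3\delta}(f_{t^*}\restriction[S^*,z'']).$$
If $z''\le z'$, this would contradict Lemma 3(a). So $z'<z''$: on the path $f_{t^*}$, the portion matched with $t'$ ends earlier. Now estimate 1, Lemma 3(e), Lemma 3(a), Lemma 3(e), and estimate 4 give, in this order,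
$$M_m\le A^{p,r}_{3\delta}(f_{t^*}\restriction[S^*,z'])\le A^{p,r}_{3\delta}(f_{t^*}\restriction[S^*,z''])\le A^{p,r}_{5\delta}(f_{t''}\restriction[S,m^+])\le D_m<M_m,$$
a contradiction. $\square$

The three radii have a purpose: each passage between a ray and $f_{t^*}$ costs $2\delta$, and each chain of inequalities passes from a ray to $f_{t^*}$ and then to a ray, so the radii are $\delta$, $3\delta$, $5\delta$.

## 7. Placing $E_0$ inside a meager equivalence relation

*Proof of Theorem A.* Let $E'=E\restriction2^{\mathbb N}$. By Lemma 5, $E_0\subseteq E'$, but the identity need not be a reduction, since $E'$ may be larger. We look for a copy of $2^{\mathbb N}$ on which $E'$ is exactly $E_0$.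

**Step 1: $E'$ is meager in $2^{\mathbb N}\times2^{\mathbb N}$.** This turns information about classes into information about the relation. By Lemma 7, $E'$ is analytic, so it has the Baire property. Its sections are its classes, which are meager by Proposition 8 with $\Lambda=\{0,1\}$. By the Kuratowski–Ulam theorem, $E'$ is meager. So there are closed nowhere dense sets $F_1\subseteq F_2\subseteq\cdots$ with $E'\subseteq\bigcup_kF_k$. Write $F_k^{-1}=\{(y,x):(x,y)\in F_k\}$, which is also closed and nowhere dense, and $N_\sigma$ for the basic clopen set of a finite string $\sigma$.

**Step 2: blocks.** We construct recursively finite $0$–$1$ strings $v_k^0,v_k^1$ of equal length, with first symbols $0$ and $1$ respectively. For $c\in2^{k-1}$ put $v^c=v_1^{c_1}\cdots v_{k-1}^{c_{k-1}}$. We require that for all $c,e\in2^{k-1}$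
$$\bigl(N_{v^cv_k^0}\times N_{v^ev_k^1}\bigr)\cap(F_k\cup F_k^{-1})=\emptyset.\tag{6}$$
To do this, start with the strings $(0)$ and $(1)$ and treat the finitely many pairs $(c,e)$ one after another. Since $F_k\cup F_k^{-1}$ is closed and nowhere dense, the box belonging to $(c,e)$ and the current two strings contains a smaller non-empty open box that avoids it. So the two strings can be extended, to equal length, so that the box for $(c,e)$ avoids it. Later extensions shrink the box and preserve this.

**Step 3: the map $\theta$.** Put $\theta(a)=v_1^{a_1}v_2^{a_2}\cdots$. Since $v_k^0,v_k^1$ have equal lengths and different first symbols, $\theta:2^{\mathbb N}\to2^{\mathbb N}$ is a continuous injection. If $(a,b)\in E_0$, then, the blocks having equal lengths, $\theta(a)$ and $\theta(b)$ are eventually equal, so $(\theta(a),\theta(b))\in E_0\subseteq E'$. Now let $a_k\ne b_k$ for infinitely many $k$. For each such $k$ we have $(\theta(a),\theta(b))\notin F_k$. If $a_k=0$ and $b_k=1$, this is (6) with $c=(a_1,\dots,a_{k-1})$, $e=(b_1,\dots,b_{k-1})$. If $a_k=1$ and $b_k=0$, then (6) with the roles exchanged gives $(\theta(b),\theta(a))\notin F_k^{-1}$, which is the same statement. As the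 $F_k$ increase, $(\theta(a),\theta(b))\notin\bigcup_kF_k\supseteq E'$.

**Step 4: conclusion.** The map $\psi=\Phi\circ\theta$ is a continuous injection of $2^{\mathbb N}$ into $\mathcal S(K)$, so by compactness it is a homeomorphism onto the Cantor set $T=\psi(2^{\mathbb N})$, which is Polish. And
$$(a,b)\in E_0\iff(\theta(a),\theta(b))\in E'\iff X_{\theta(a)}\cong X_{\theta(b)}\iff(\psi(a),\psi(b))\in H.$$
The pseudo-arc is a non-degenerate continuum, so it is covered. $\blacksquare$

## 8. Turbulence: no classification by countable structures

Keeping all of $[0,1]^{\mathbb N}$ gives more. Let $S_\infty$ be the Polish group of permutations of $\mathbb N$; a Polish $S_\infty$-space is a Polish space with a continuous action of $S_\infty$. A relation is classifiable by countable structures if it is Borel reducible to isomorphism of countable structures in some countable language. Isomorphism of structures with universe $\mathbb N$ is the orbit relation of a continuous action of $S_\infty$.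

**Theorem B.** Let $K$ be a non-degenerate continuum. There is $T_0\subseteq\mathcal S(K)$ homeomorphic to the Hilbert cube such that every class of $H\restriction T_0$ is meager in $T_0$, and $H\restriction T_0$ is not Borel reducible to the orbit equivalence relation of any continuous action of $S_\infty$ on a Polish space. In particular it is not classifiable by countable structures.

**Definition (turbulence).** Let a Polish group $\Gamma$ act continuously on a Polish space $X$. For an open $U\subseteq X$, a point $x\in U$ and an open neighborhood $V$ of the identity, the local orbit of $x$ is the set of points reached from $x$ by finitely many steps $x_{i+1}=g_ix_i$ with $g_i\in V$ and all $x_i\in U$. The action is turbulent if all orbits are dense and meager and all local orbits are somewhere dense.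

*Hjorth's theorem* (G. Hjorth, *Classification and Orbit Equivalence Relations*, AMS 2000; S. Gao, *Invariant Descriptive Set Theory*, Ch. 10) says the following. If a Polish group acts turbulently on a Polish space $X$ and $Y$ is a Polish $S_\infty$-space, then every Baire measurable map $X\to Y$ sending orbit equivalent points to $S_\infty$-equivalent points maps some comeager set into a single $S_\infty$-orbit.

*Proof of Theorem B.* Let $T_0=\Phi([0,1]^{\mathbb N})$. It is a copy of the Hilbert cube, and its $H$-classes are meager by Proposition 8 with $\Lambda=[0,1]$.

**Step 1: an example of a turbulent action.** We need a turbulent action whose orbit relation is as fine as Lemma 5 allows. The Polish group $c_0$ with the sup norm acts continuously on $\mathbb R^{\mathbb N}$ by translation. Orbits are dense, since they contain all finitely supported changes of a point. They are meager, since $c_0\subseteq\bigcup_j[-j,j]^{\mathbb N}$ is covered by countably many closed nowhere dense sets, and the other orbits are translates. For local orbits it suffices to consider $x\in U$ with $U$ a basic open box, which is convex, and $V=\{g\in c_0:\|g\|<\eta\}$, because enlarging $U$ and $V$ enlarges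 the local orbit. If $z=x+g\in U$ with $g$ finitely supported, then $x,x+\frac1Ng,\dots,x+g$ stay in $U$ by convexity, and the steps $\frac1Ng$ lie in $V$ for large $N$. So $z$ is in the local orbit. Such $z$ are dense in $U$. Thus the action is turbulent.

**Step 2: transfer to the cube.** We need a map from $\mathbb R^{\mathbb N}$ to $[0,1]^{\mathbb N}$ that carries $c_0$-equivalence into $E$ and pulls meager sets back to meager sets. By uniform continuity choose integers $m_n\ge1$ such that $|a-b|\le1/m_n$ implies $d(\alpha_n(a),\alpha_n(b))\le1/n$. Define $\epsilon:\mathbb R^{\mathbb N}\to[0,1]^{\mathbb N}$ by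
$$\epsilon(x)_n=\operatorname{dist}(x_n/m_n,\,2\mathbb Z).$$
Each coordinate map $\mathbb R\to[0,1]$ is a continuous open surjection: a small interval around a point sent to $0$ has image $[0,\eta)$, around a point sent to $1$ image $(1-\eta,1]$, and elsewhere the map is locally affine with nonzero slope. A product of open surjections is open, as one sees on basic boxes, so $\epsilon$ is a continuous open surjection. If $D$ is closed and nowhere dense, so is $\epsilon^{-1}(D)$, since a non-empty open subset of it would have a non-empty open image inside $D$. Hence preimages of meager sets are meager.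

Let $x-y\in c_0$, $t=\epsilon(x)$, $t'=\epsilon(y)$. Since distance functions are $1$-Lipschitz, $|t_n-t'_n|\le|x_n-y_n|/m_n\le1/m_n$ for large $n$. On the $\alpha$-part of level $n$ the arguments of $\alpha_n$ in $f_t$ and $f_{t'}$ then differ by at most $1/m_n$, and the $\beta$-parts agree. So $d(f_t(u),f_{t'}(u))\le1/n$ on level $n$ for large $n$, and $X_t\cong X_{t'}$ by Lemma 5.

**Step 3: contradiction.** Suppose $\chi:T_0\to Y$ is a Borel reduction of $H\restriction T_0$ to the orbit equivalence relation of a Polish $S_\infty$-space $Y$. By Step 2, $\chi\circ\Phi\circ\epsilon$ is a Borel map sending $c_0$-equivalent points to $S_\infty$-equivalent points. By Hjorth's theorem it maps some comeager set $C$ into one orbit. Since $\chi$ is a reduction, $\epsilon(C)$ lies in one $E$-class $P$. So $C\subseteq\epsilon^{-1}(P)$, which is meager by Proposition 8 and Step 2. A comeager set contained in a meager set contradicts the Baire category theorem in $\mathbb R^{\mathbb N}$. $\blacksquare$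

## 9. Degenerate remainders and an upper bound

Let $E_1$ be eventual equality on $(2^{\mathbb N})^{\mathbb N}$.

**Theorem C.** (a) If $K$ is a point, all members of $\mathcal S(K)$ are homeomorphic. Hence, for a continuum $K$, $E_0$ is Borel reducible to $H\restriction T$ for some Polish $T\subseteq\mathcal S(K)$ if and only if $K$ is non-degenerate. (b) For any continuum $K$ and any Polish $T\subseteq\mathcal S(K)$, $H\restriction T$ is Borel reducible to an orbit equivalence relation of a continuous Polish group action. Hence $E_1\not\le_BH\restriction T$.

For (b) we need the notion of a Z-set: a closed set $A$ in the Hilbert cube such that the identity can be uniformly approximated by continuous maps of the cube into the complement of $A$. For example, if $A\in\mathcal K(Q)$, then $A\times\{0\}$ is a Z-set in $Q\times[0,1]\cong Q$, because $(x,v)\mapsto(x,\max(v,\eta))$ is $\eta$-close to the identity and misses $A\times\{0\}$. *Anderson's theorem* (see J. van Mill, *Infinite-Dimensional Topology*) says that every homeomorphism between Z-sets of the Hilbert cube extends to an autohomeomorphism of the Hilbert cube.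

*Proof of Theorem C.* (a) In Section 1 we saw that every spiral over a point is an arc. So $H\restriction T$ has at most one class when $K$ is a point, while $E_0$ has more than one, and no reduction exists. The other direction is Theorem A.

(b) We turn homeomorphism of compact sets into an orbit relation. The Polish group $\operatorname{Homeo}(Q\times[0,1])$ acts continuously on the Polish space $\mathcal K(Q\times[0,1])$. If $A\cong B$ are compact subsets of $Q$, then a homeomorphism $A\times\{0\}\to B\times\{0\}$ extends to an autohomeomorphism of $Q\times[0,1]$ by Anderson's theorem, so $A\times\{0\}$ and $B\times\{0\}$ lie in one orbit. Conversely, if they lie in one orbit, then $A\cong B$. Thus $A\mapsto A\times\{0\}$, restricted to $T$, is a continuous reduction of $H\restriction T$ to an orbit equivalence relation. By Kechris–Louveau (*The classification of hypersmooth Borel equivalence relations*, J. Amer. Math. Soc. 10 (1997)), $E_1$ is not Borel reducible to an orbit equivalence relation of a continuous action of a Polish group on a Polish space. If $E_1\le_BH\restriction T$ held, composing the two reductions would contradict this. Hence $E_1\not\le_BH\restriction T$. $\blacksquare$
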